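# Convexity does not force contact type: magnetic flows on surfaces of revolution

## 1. The expected answer: contact type at every energy

Take a convex surface of revolution of total area $4\pi$, let its area form act as a magnetic field, and look at the motion of a charged particle of fixed energy. Is the energy level always of contact type? The answer one first guesses is yes. On the round sphere it is yes for the best possible reason, as we shall compute in a moment, and a strictly convex surface of revolution looks like a tame deformation of the round sphere. Gabriele Benedetti's paper "The contact property for nowhere vanishing magnetic fields on the two-sphere", arXiv:1308.2128 (2013), states this as a conjecture, supported there by numerical evidence and not proved. We first make the guess precise, then test it by hand.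

**Definition (normalized profile).** Let $\ell_\gamma>0$. A normalized profile function is a smooth $\gamma:[0,\ell_\gamma]\to[0,\infty)$ with $\gamma>0$ on $(0,\ell_\gamma)$ and $\gamma(0)=\gamma(\ell_\gamma)=0$, with $\dot\gamma(0)=1$ and $\dot\gamma(\ell_\gamma)=-1$, with all even-order derivatives $\gamma^{(2k)}$, $k\ge0$, vanishing at both endpoints, and with $\int_0^{\ell_\gamma}\gamma\,dt=2$.

The surface $S^2_\gamma$ has coordinates $(t,\theta)\in[0,\ell_\gamma]\times\mathbb R/2\pi\mathbb Z$, with the endpoints of the $t$-interval as poles, and the metric $g_\gamma=dt^2+\gamma(t)^2d\theta^2$. The derivative conditions say that the metric is smooth over the poles. The area form is $\mu_\gamma=\gamma\,dt\wedge d\theta$ and the total area is $4\pi$. The Gaussian curvature is $K=-\ddot\gamma/\gamma$, and $S^2_\gamma$ is strictly convex if $K>0$ everywhere. The example to keep in mind is $\gamma=\sin t$ on $[0,\pi]$, the round unit sphere with $K=1$.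

**The area coordinate.** We use area, rather than arc length, as the coordinate along the meridian. Put $\Gamma(t)=-1+\int_0^t\gamma$ and $x=1+\Gamma\in[0,2]$, and regard $w:=\gamma^2/2$ as a function of $x$. Since $dx/dt=\gamma$ and $dw/dt=\gamma\dot\gamma$, we get
$$w'(x)=\dot\gamma,\qquad w''(x)=\ddot\gamma/\gamma=-K,\qquad w(0)=w(2)=0,\qquad w'(0)=1,\quad w'(2)=-1. \tag{1}$$
So $w\in C^2([0,2])$, and strict convexity says exactly that $w''<0$. In that case $w'$ decreases from $1$ to $-1$, hence $|w'|\le1$, $0\le w\le\min(x,2-x)\le1$, and $\int_0^2K\,dx=w'(0)-w'(2)=2$. For the round sphere $x=1-\cos t$ and $w=x(2-x)/2$. The profile is now a concave function with prescribed end slopes. Conversely, every smooth one occurs.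

**Lemma 1 (constructing profiles).** Let $w\in C^\infty([0,2])$ satisfy $w''<0$, $w(0)=w(2)=0$, $w'(0)=1$, $w'(2)=-1$. Then $w$ comes from a normalized strictly convex profile.

*Proof.* By strict concavity $w>0$ on $(0,2)$. Put $t(x)=\int_0^x dr/\sqrt{2w(r)}$. The integral is finite up to $x=2$ because $w$ vanishes only to first order at the ends. Let $\ell_\gamma=t(2)$ and $\gamma(t)=\sqrt{2w(x(t))}=dx/dt$. Then $\int_0^{\ell_\gamma}\gamma\,dt=2$. In the interior $\gamma$ is smooth, with $\dot\gamma=\frac{w'}{\sqrt{2w}}\frac{dx}{dt}=w'$ and $\ddot\gamma=w''\gamma$, so $K=-w''>0$, including at the poles by continuity.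

It remains to check smoothness at the ends. Near $x=0$ write $w=xu(x)$ with $u$ smooth and $u(0)=1$. Substituting $s=xr^2$, $ds=2xr\,dr$ gives
$$t(x)=\int_0^x\frac{ds}{\sqrt{2su(s)}}=\sqrt{2x}\,v(x),\qquad v(x)=\int_0^1u(xr^2)^{-1/2}dr .$$
Here $v$ is smooth and $v(0)=1$. So $t^2=2xv(x)^2$ is a smooth function of $x$ with derivative $2$ at $0$, and by the inverse function theorem $x=\xi(t^2)$ with $\xi$ smooth near $0$ and $\xi'(0)=\frac12$. Hence $\gamma=dx/dt=2t\,\xi'(t^2)$ is smooth at $t=0$, has vanishing even derivatives there, and $\dot\gamma(0)=1$. At $x=2$ apply the same argument to $w(2-\cdot)$, which satisfies the same hypotheses, with $\ell_\gamma-t$ in place of $t$. $\square$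

**Definition (magnetic system).** Let $\pi:TS^2_\gamma\to S^2_\gamma$ be the projection, and let $\alpha$ be the pull-back of the Liouville form by the metric, so $\alpha_{(q,v)}(\xi)=g_\gamma(v,d\pi\,\xi)$. The magnetic flow with magnetic form $\sigma=\mu_\gamma$ is the Hamiltonian flow of $E(q,v)=\frac12g_\gamma(v,v)$ on $(TS^2_\gamma,\ \omega_{\mu_\gamma}=d\alpha-\pi^*\mu_\gamma)$. For $c>0$ let $\Sigma_c=E^{-1}(c)$, and write $m:=\sqrt{2c}$ for the speed on $\Sigma_c$.

**Definition (contact type).** Let $\Sigma$ be a hypersurface of a symplectic manifold $(W,\omega)$. The characteristic line bundle is $\ker(\omega|_\Sigma)$. It has rank one because $\omega$ is nondegenerate, and for an energy level it is spanned by the Hamiltonian vector field. $\Sigma$ is of contact type if there is a 1-form $\tau$ on $\Sigma$ with $d\tau=\omega|_\Sigma$ that does not vanish on any nonzero vector of $\ker(\omega|_\Sigma)$.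

For example, if the magnetic form is replaced by $0$, we have the geodesic flow. The vector field $X$ projects to $v$, so $\alpha(X)=g_\gamma(v,v)=m^2>0$ and $\tau=\alpha$ works at every energy. In our case $\alpha$ is not a primitive of the symplectic form. We need another one.

The question is: **if $S^2_\gamma$ is strictly convex, is $\Sigma_c$ of contact type for every $c>0$?**

## 2. An explicit primitive, tested on the round sphere and on quadratic curvature

Off the two fibers over the poles, use coordinates $(t,\theta,\varphi)$ on $\Sigma_c$, where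
$$v=m\Big(\cos\varphi\,\partial_t+\frac{\sin\varphi}{\gamma}\,\partial_\theta\Big).$$
Then $\alpha=m\cos\varphi\,dt+m\gamma\sin\varphi\,d\theta$, and $\mu_\gamma=d(\Gamma\,d\theta)$ because $d\Gamma=\gamma\,dt$. Write $\omega$ for $\omega_{\mu_\gamma}|_{\Sigma_c}$. The obvious primitive is $\alpha-\Gamma d\theta$, but $\Gamma=\mp1$ at the poles, so $\Gamma d\theta$ is singular there. Adding the closed form $d\varphi$ will turn out to cure both poles at once. So put
$$\lambda=\alpha-\Gamma\,d\theta+d\varphi=m\cos\varphi\,dt+I\,d\theta+d\varphi,\qquad I:=m\gamma\sin\varphi-\Gamma,\qquad d\lambda=\omega. \tag{2}$$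
Differentiating,
$$\omega=(m\dot\gamma\sin\varphi-\gamma)\,dt\wedge d\theta-m\gamma\cos\varphi\,d\theta\wedge d\varphi+m\sin\varphi\,dt\wedge d\varphi .$$
For a vector field $X$ with components $(\dot t,\dot\theta,\dot\varphi)$,
$$\iota_X(dt\wedge d\theta\wedge d\varphi)=\dot t\,d\theta\wedge d\varphi-\dot\theta\,dt\wedge d\varphi+\dot\varphi\,dt\wedge d\theta .$$
Comparing coefficients, $\omega=\iota_{-\gamma X}(dt\wedge d\theta\wedge d\varphi)$ for
$$X:\quad\dot t=m\cos\varphi,\qquad\dot\theta=\frac{m\sin\varphi}{\gamma},\qquad\dot\varphi=1-\frac{m\dot\gamma\sin\varphi}{\gamma}. \tag{3}$$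
So $X$ spans $\ker\omega$ and projects to $v$. The number that decides whether $\lambda$ itself works is
$$f:=\lambda(X)=\dot t^2+I\dot\theta+\dot\varphi=m^2+1-(\Gamma+\dot\gamma)\frac{m\sin\varphi}{\gamma}, \tag{4}$$
where we used $m^2\cos^2\varphi+m\gamma\sin\varphi\cdot\frac{m\sin\varphi}{\gamma}=m^2$. Section 4 shows that $\lambda$ and $X$ are smooth over the pole fibers. Granting this, we can test the guess. In terms of $x$, put
$$b(x):=x-1+w'(x)=\Gamma+\dot\gamma .$$

**Round sphere.** Here $w'=1-x$, so $b=0$ and $f=m^2+1$. The form $\lambda$ is a contact form at every energy.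

**Quadratic curvature.** Write $y=1-x\in[-1,1]$ and take $K=a+3(1-a)y^2$ with $0<a<\frac32$. This is positive, since its extreme values are $a$ at the equator and $3-2a$ at the poles. Then
$$w'=ay+(1-a)y^3,\qquad w=\tfrac{1-y^2}{4}\big(1+a+(1-a)y^2\big),$$
which satisfies the hypotheses of Lemma 1. (Check: $dw/dx=-dw/dy=ay+(1-a)y^3$, and $w'=\pm1$ at $y=\pm1$.) Next, $b=-y+w'=-(1-a)\,y\,(1-y^2)$, so
$$\frac{b^2}{\gamma^2}=\frac{b^2}{2w}=\frac{2(1-a)^2y^2(1-y^2)}{1+a+(1-a)y^2}\le\frac{2\cdot1\cdot\frac14}{1}=\frac12 .$$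
The denominator is at least $1$: for $a\le1$ this is clear, and for $a>1$ it is at least $1+a+(1-a)=2$. By (4), $f\ge m^2+1-m/\sqrt2$, and this quadratic in $m$ has discriminant $\frac12-4<0$. So $f>0$ at every energy. Both flattened surfaces ($a>1$) and elongated ones ($a<1$) confirm the guess.

## 3. Three theorems: failure, an exact criterion, sufficient conditions

The guess is nevertheless wrong. To state all results we need the integral of $f$ along certain orbits. For $|I|<1$ put $e:=1-I\in(0,2)$. When $w''<0$, Lemma 3 below shows that $Y(x)=\frac{x-e}{m\sqrt{2w(x)}}$ is an increasing bijection $(0,2)\to\mathbb R$. Put $x(\varphi)=Y^{-1}(\sin\varphi)$ and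
$$\mathcal A_c(I)=2\pi+\int_0^{2\pi}\frac{m^2\gamma\cos^2\varphi+I\,m\sin\varphi}{\gamma-m\,w'\sin\varphi}\,d\varphi,\qquad\gamma=\sqrt{2w},\quad w,w'\text{ evaluated at }x(\varphi). \tag{5}$$

**Theorem 1 (failure).** For all $0<c_0\le c_1$ there is a strictly convex $S^2_\gamma$ such that $\Sigma_c$ is not of contact type for every $c\in[c_0,c_1]$; that is, no $\Sigma_c$ with $c\in[c_0,c_1]$ is of contact type.

**Theorem 2 (criterion).** If $S^2_\gamma$ is strictly convex, then $\Sigma_c$ is of contact type if and only if $\mathcal A_c(I)>0$ for all $I\in(-1,1)$.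

**Theorem 3 (sufficient conditions).** Let $S^2_\gamma$ be strictly convex.

(a) If $\max K<(m+\frac1m)^2=\frac{(1+2c)^2}{2c}$, then $\Sigma_c$ is of contact type. Hence $0<K<4$ implies contact type for all $c>0$. For any strictly convex $S^2_\gamma$, the energies where contact type fails lie in the compact set $\{m+1/m\le\sqrt{\max K}\}\subset(0,\infty)$.

(b) If $\Gamma(\Gamma+\dot\gamma)\le0$ everywhere, then $\Sigma_c$ is of contact type for all $c>0$. This holds for example if $\gamma(\ell_\gamma-t)=\gamma(t)$ and $K$ is nondecreasing from the pole to the equator.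

Theorem 1 disproves the conjecture and does not use the other two. Theorem 3 measures how far $\tau=\lambda$ takes us, so we prove it first and look at the place where it stops.

## 4. The primitive and the characteristic field across the pole fibers

**Step 1: $\lambda$ is smooth near $t=0$.** We find a fiber angle that is smooth at the pole and rewrite $\lambda$ with it. Recall Whitney's theorem: a smooth even function of $t$ is a smooth function of $t^2$. Since the even derivatives of $\gamma$ vanish at $0$ and $\dot\gamma(0)=1$, this gives $\gamma=t\,g(t^2)$ with $g$ smooth and $g(0)=1$. Hence $(t/\gamma-1)/t^2=(1/g(t^2)-1)/t^2$ is a smooth function of $t^2$.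

Put $X_1=t\cos\theta$, $X_2=t\sin\theta$, $e_1=\partial_t=\frac1t(X_1\partial_{X_1}+X_2\partial_{X_2})$, $e_2=\frac1\gamma\partial_\theta=\frac1\gamma(-X_2\partial_{X_1}+X_1\partial_{X_2})$, and rotate this frame back by $\theta$:
$$f_1=\cos\theta\,e_1-\sin\theta\,e_2=\Big(1+\tfrac{X_2^2}{t^2}\big(\tfrac t\gamma-1\big)\Big)\partial_{X_1}+\tfrac{X_1X_2}{t^2}\big(1-\tfrac t\gamma\big)\partial_{X_2},$$
$$f_2=\sin\theta\,e_1+\cos\theta\,e_2=\tfrac{X_1X_2}{t^2}\big(1-\tfrac t\gamma\big)\partial_{X_1}+\Big(1+\tfrac{X_1^2}{t^2}\big(\tfrac t\gamma-1\big)\Big)\partial_{X_2}.$$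
(In the first line, for instance, the $\partial_{X_1}$-coefficient is $\frac{X_1^2}{t^2}+\frac{X_2^2}{t\gamma}$, and $X_1^2/t^2=1-X_2^2/t^2$.) All coefficients are smooth in $(X_1,X_2)$, so $(f_1,f_2)$ is a smooth orthonormal frame near the pole. Since $e_1=\cos\theta f_1+\sin\theta f_2$ and $e_2=-\sin\theta f_1+\cos\theta f_2$,
$$v=m\big(\cos(\varphi+\theta)f_1+\sin(\varphi+\theta)f_2\big),$$
so $\varphi+\theta$ is a smooth fiber angle. Now
$$\lambda=\alpha+d(\varphi+\theta)-(\Gamma+1)\,d\theta .$$
Here $\Gamma+1=\int_0^t r\,g(r^2)\,dr=\frac12\int_0^{t^2}g$ is $t^2$ times a smooth function of $t^2$, and $t^2d\theta=X_1dX_2-X_2dX_1$. So $\lambda$ is smooth.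

**Step 2: $\lambda$ is smooth near $t=\ell_\gamma$.** Put $s=\ell_\gamma-t$. Since $\partial_s=-\partial_t$, the angle of $v$ with respect to $(s,\theta)$ is $\pi-\varphi$, and Step 1 shows that $\pi-\varphi+\theta$ is a smooth fiber angle. Moreover
$$\lambda=\alpha-d(\pi-\varphi+\theta)-(\Gamma-1)\,d\theta,\qquad\Gamma-1=-\int_0^s\gamma(\ell_\gamma-r)\,dr,$$
and $\Gamma-1$ is $s^2$ times a smooth function of $s^2$. So $\lambda$ is a global smooth primitive of $\omega$.

**Step 3: $X$ is smooth.** Let $V\ne0$ be tangent to a fiber of $\Sigma_c$ and $W\in T\Sigma_c$. In local coordinates $\alpha=g_{ij}v^i\,dq^j$, so $d\alpha(V,W)=g_\gamma(V,d\pi W)$, and $\pi^*\mu_\gamma(V,W)=0$. Choosing $W$ with $d\pi W=V$ gives $\omega(V,W)\neq0$. So $\ker\omega$ is transverse to the fibers, and $d\pi$ is injective on it. Off the pole fibers the line $d\pi(\ker\omega)$ is spanned by $v$, and by continuity this holds everywhere. Therefore $\ker\omega$ has a unique section $X$ projecting to $v$, it is smooth on $\Sigma_c$, and it is given by (3)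 off the pole fibers.

**Step 4: the conserved quantity.** The rotations preserve $X$ and $\lambda$. Denote their generator on $\Sigma_c$ again by $\partial_\theta$. Then $I=\lambda(\partial_\theta)$ is smooth on $\Sigma_c$. From $0=\mathcal L_{\partial_\theta}\lambda=dI+\iota_{\partial_\theta}\omega$ we get
$$dI=-\iota_{\partial_\theta}\omega,\qquad X(I)=0. \tag{6}$$
On the pole fibers $I=-\Gamma$, that is, $I=1$ at $t=0$ and $I=-1$ at $t=\ell_\gamma$.

## 5. Pointwise positivity of $\lambda(X)$: proof of Theorem 3, and where it stops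

The first approach is the one of Section 2: take $\tau=\lambda$ and show $f>0$. By (4), off the pole fibers $f\ge m^2+1-m|b|/\gamma$. If $|b|/\gamma\le B$ on $(0,2)$ and $m^2+1>mB$, then $f\ge m^2+1-mB>0$ on all of $\Sigma_c$ (on the pole fibers by continuity), and $\tau=\lambda$ works. So Theorem 3 is a matter of bounding $|b|/\gamma$.

The reflection $x\mapsto2-x$, $w\mapsto w(2-\cdot)$, $b\mapsto-b(2-\cdot)$ preserves all hypotheses, so it suffices to treat $x\in(0,1]$. Let $k=\max K$. Since $\int_0^2K\,dx=2$, we have $k\ge1$.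

**Case 1: $x\le1$, $b\ge0$.** Then $b\le w'$ because $x\le1$, so $w'\ge0$, and $b\le x$ because $w'\le1$. Hence $b^2\le xw'$. Concavity gives $0=w(0)\le w(x)-xw'(x)$, so $b^2\le w=\gamma^2/2$ and $|b|/\gamma\le\frac1{\sqrt2}$.

**Case 2: $x\le1$, $b<0$, $w'(x)\ge0$.** Since $w'$ decreases, $w'\ge0$ on $[0,x]$, and there $\frac{d}{dx}\frac{1-w'^2}2=Kw'\le kw'$. Integrating from $0$, $1-w'^2\le2kw$. As $0<-b=1-x-w'\le1-w'$,
$$b^2\le(1-w')^2\le1-w'^2\le2kw=k\gamma^2 .$$

**Case 3: $x\le1$, $b<0$, $w'(x)=-a<0$.** Here $0<a\le1$. Put $z=2-x\in[1,2)$ and $u=z-1=1-x\in[0,1)$. For $s\in[x,2]$ we have $-w'(s)\ge a$, since $-w'$ increases, and $-w'(s)=1-\int_s^2K\ge1-k(2-s)$. The second bound exceeds the first exactly when $2-s<(1-a)/k$, and $(1-a)/k\le1\le z$, so integrating the maximum of the two over $[x,2]$ gives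
$$w(x)=\int_x^2-w'(s)\,ds\ \ge\ az+\frac{(1-a)^2}{2k}.$$
Now $-b=u+a$, and since $u\le1$ and $k\ge1$,
$$(u+a)^2-(1-a)^2=(u+2a-1)(u+1)\le2az\le2kaz .$$
So $b^2\le2kaz+(1-a)^2\le2kw=k\gamma^2$.

**Part (a).** As $k\ge1$, the three cases give $|b|/\gamma\le\sqrt k$ always. So $\Sigma_c$ is of contact type if $m^2+1>m\sqrt k$, that is, if $k<(m+1/m)^2$. Since $m+1/m\ge2$, the condition $K<4$ suffices for all $c$. Since $m+1/m\to\infty$ as $m\to0$ or $m\to\infty$, the set $\{m+1/m\le\sqrt{\max K}\}$ is compact in $(0,\infty)$, and it contains all energies where contact type fails.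

**Part (b).** If $\Gamma b\le0$, then $b\ge0$ for $x<1$, and $b(1)\ge0$ by continuity. By the reflection the same holds for the mirror image, so only Case 1 and its mirror occur, and $|b|/\gamma\le\frac1{\sqrt2}$. Since $m^2+1-m/\sqrt2>0$ for all $m$, $\lambda$ works at every energy. In the symmetric example $w'(1)=0$, so $b(0)=b(1)=0$. On $[0,1]$ the derivative $b'=1-K$ is nonincreasing, so $b$ is concave there and $b\ge0$ on $[0,1]$. By symmetry $b\le0$ on $[1,2]$. This proves Theorem 3. $\blacksquare$

**Where this stops.** The form $\lambda$ fails on thin surfaces. With $y=1-x$, take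
$$w'=\epsilon y+(1-\epsilon)y^{2k+1},\qquad w=\tfrac\epsilon2(1-y^2)+\tfrac{1-\epsilon}{2k+2}\big(1-y^{2k+2}\big),\qquad0<\epsilon<1,\ k\ge1 .$$
Lemma 1 applies, as $w''=-\epsilon-(1-\epsilon)(2k+1)y^{2k}<0$. At $y=\frac12$ we have $|b|=(1-\epsilon)\frac12(1-4^{-k})$ and $\gamma^2=2w\le\frac{3\epsilon}4+\frac1{k+1}$. For $\epsilon=\frac1{100}$, $k=99$ this gives $|b|>0.49$, $\gamma^2\le0.0175$, $\gamma<0.14$, so $|b|/\gamma>3.5$. At $m=1$ (that is, $c=\frac12$) the value of $f$ at this $x$ and $\sin\varphi=-1$ is $2-|b|/\gamma<0$, while at $\cos\varphi=\pm1$ it is $2>0$. So $\lambda(X)$ changes sign.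

This does not decide the question, because $\lambda$ is only one primitive. We may add $dF$ to it, and a negative value of $f$ at one point may be repaired by $X(F)$. What cannot be repaired is a negative average of $f$ along an orbit.

## 6. Averages of $\lambda(X)$ along the reduced orbits

We now compute these averages. Everything rests on one line of concavity.

**Lemma 2.** If $w''<0$, then for $e,x\in[0,2]$: $\ h_e(x):=2w(x)-(x-e)w'(x)\ \ge\ w(x)+w(e)$.

*Proof.* The graph lies below its tangent at $x$, so $w(e)\le w(x)+(e-x)w'(x)$. Add $w(x)$ and rearrange. $\square$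

**Lemma 3 (reduced orbits).** Let $w''<0$, $|I|<1$, $e=1-I$. Then $Y(x)=\frac{x-e}{m\sqrt{2w(x)}}$ is an increasing bijection $(0,2)\to\mathbb R$. The level $\{I=\text{const}\}$ modulo rotation is a single closed curve $\varphi\in\mathbb R/2\pi\mathbb Z\mapsto(x(\varphi),\varphi)$, on which $\dot\varphi>0$. Hence it is one periodic orbit of the reduced flow, with some period $T$, and $\int_0^Tf\,d\tau=\mathcal A_c(I)$. The denominator in (5) satisfies
$$D:=\gamma-mw'\sin\varphi\ \ge\ \sqrt{2w(e)}>0. \tag{7}$$

*Proof.* Differentiating,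
$$Y'=\frac{2w-(x-e)w'}{m(2w)^{3/2}}=\frac{h_e}{m(2w)^{3/2}}>0$$
by Lemma 2, and $Y\to-\infty$ as $x\to0$, $Y\to+\infty$ as $x\to2$, because $0<e<2$. The level avoids the pole fibers, where $I=\pm1$, so modulo rotation it is described by $(x,\varphi)$ with $x\in(0,2)$. The equation $I=m\gamma\sin\varphi-\Gamma$ reads $m\gamma\sin\varphi=x-1+I=x-e$, that is, $\sin\varphi=Y(x)$. So for each $\varphi$ there is exactly one $x=x(\varphi)$. By (3) and $m\sin\varphi=(x-e)/\gamma$,
$$\dot\varphi=1-\frac{w'(x-e)}{\gamma^2}=\frac{h_e}{\gamma^2}=\frac D\gamma>0 .$$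
Thus the reduced flow runs once around the curve in some time $T$, with $d\tau=\frac\gamma D\,d\varphi$. By (4), $f=\dot\varphi+m^2\cos^2\varphi+Im\sin\varphi/\gamma$, so
$$\int_0^Tf\,d\tau=2\pi+\int_0^{2\pi}\Big(m^2\cos^2\varphi+\frac{Im\sin\varphi}\gamma\Big)\frac\gamma D\,d\varphi=\mathcal A_c(I).$$
Finally, by Lemma 2 and the inequality of arithmetic and geometric means,
$$D=\frac{h_e}\gamma\ge\frac{w(x)+w(e)}{\sqrt{2w(x)}}\ge\frac{2\sqrt{w(x)w(e)}}{\sqrt{2w(x)}}=\sqrt{2w(e)}.\qquad\square$$

**Lemma 4 (obstruction).** If $S^2_\gamma$ is strictly convex and $\Sigma_c$ is of contact type, then $\mathcal A_c(I)>0$ for all $|I|<1$.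

*Proof.* Let $\tau$ be as in the definition of contact type. Then $\tau-\lambda$ is closed. Since $\Sigma_c\cong SO(3)$ has finite fundamental group, $H^1_{dR}(\Sigma_c)=0$, and $\tau=\lambda+dF$. The function $\tau(X)$ vanishes nowhere on the compact connected $\Sigma_c$, so there are $\varepsilon>0$ and a sign $s=\pm1$ with $s\,\tau(X)\ge\varepsilon$.

Take an orbit of $X$ in $\Sigma_c$ over a reduced orbit of Lemma 3. After time $T$ it has closed up only modulo a rotation, so we integrate over time $NT$. The function $f$ is rotation-invariant, so its integral is $N\mathcal A_c(I)$, while the integral of $X(F)$ is a difference of two values of $F$. Hence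
$$s\,N\mathcal A_c(I)+2\max|F|\ \ge\ \varepsilon NT .$$
Divide by $N$ and let $N\to\infty$: $s\,\mathcal A_c(I)\ge\varepsilon T>0$ for every $|I|<1$, with the same $s$. Now
$$\mathcal A_c(0)=2\pi+\int_0^{2\pi}m^2\gamma\cos^2\varphi/D\,d\varphi>0,$$
so $s=+1$. $\square$

So to prove Theorem 1 we must make (5) negative. The terms $2\pi$ and $m^2\gamma\cos^2\varphi/D$ are nonnegative. Only $Im\sin\varphi/D$ can help.

## 7. Cylinders and cones cancel, an edge does not

Thin surfaces make $1/D$ large, so they look promising. We evaluate (5) on the two simplest thin pieces, treating $w$ as linear on the range of $x$ visited by the orbit. The derivation of (5) uses only the equation $\sin\varphi=Y(x)$ and $D>0$.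

**An orbit inside a cylinder.** Let $w=w_*$ be constant and $\gamma_*=\sqrt{2w_*}$. Then $w'=0$, $D=\gamma_*$, and the average is
$$2\pi+\int_0^{2\pi}\Big(m^2\cos^2\varphi+\frac{Im\sin\varphi}{\gamma_*}\Big)d\varphi=2\pi+\pi m^2>0 .$$
The bad term has the huge amplitude $Im/\gamma_*$, and it cancels exactly.

**An orbit inside a cone.** Let $w=\rho x$ with $0<\rho<1$, and write $y=\sin\varphi$, $x=\rho t^2/2$ with $t>0$. Then $\gamma=\rho t$ and $w'=\rho$. The equation $x-e=my\gamma$ reads
$$t^2-2myt-\frac{2e}\rho=0,\qquad\text{so}\qquad t=my+q,\quad q=q(y)=\sqrt{m^2y^2+2e/\rho}, \tag{8}$$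
and $D=\rho t-m\rho y=\rho q$. Thus $\gamma/D=1+my/q$. Since $q$ is even in $y$, both $\int_0^{2\pi}\cos^2\varphi\,\frac yq\,d\varphi$ and $\int_0^{2\pi}\frac yq\,d\varphi$ vanish, and the average is again $2\pi+\pi m^2>0$.

So a thin piece of either kind gives nothing: the weight $1/D$ of $\sin\varphi$ is the same at $y$ and at $-y$. To break this symmetry, let the orbit cross the edge where a cone $\gamma=\rho t$, $0\le t\le L$, is glued to the cylinder of radius $\rho L$. The slope $w'$ drops from $\rho$ to $0$ there, so $D=\gamma-mw'y$ jumps up: just before the edge $D=\rho q=\rho(L-my)$, just after it $D=\rho L$. If the orbit lies on the cylinder exactly when $y$ is close to $1$, then the positive values of $y$ there are counted with the weight $\frac1{\rho L}$, while the opposite values are counted with the larger weight $\frac1{\rho q}$. The cancellation leaves a negative remainder of size $1/\rho$, and $\rho\to0$ is free. What is left is to choose the numbers so that this works for all $c\in[c_0,c_1]$ on one surface, and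 to smooth the edge and the tips.

## 8. Thin cylinders with conical caps: proof of Theorem 1

**Step 1: parameters.** We want the orbit to cross the edge at $\varphi=\pi/4$, that is, at $y=1/\sqrt2$. Given $0<c_0\le c_1$, put $L=3\sqrt{c_1}$ and choose $\rho\in(0,1)$ with
$$\rho L^2\le1,\qquad\rho(1+2c_1)<\frac{c_0}{27\pi c_1}. \tag{9}$$
The edge is at $t=L$, that is, at $x_k=\rho L^2/2\le\frac12$. For $c\in[c_0,c_1]$ set $m=\sqrt{2c}$ and
$$\kappa=\frac m{\sqrt2L}=\frac{\sqrt c}L\in\Big[\tfrac{\sqrt{c_0}}{3\sqrt{c_1}},\tfrac13\Big],\qquad e=\rho L^2\big(\tfrac12-\kappa\big)\in(0,\tfrac12),\qquad I=1-e\in(\tfrac12,1). \tag{10}$$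
The surface depends on $c_0,c_1$ only, while the orbit (through $e$) depends on $c$.

**Step 2: smooth strictly convex surfaces $S_n$.** We approximate the edged surface by curvature concentrated near the two tips and the two edges. Let $p_n,q_n\ge0$ be smooth probability densities supported in $(0,\frac1n)$ and $(x_k-\frac1n,x_k+\frac1n)$, with $n$ so large that these intervals lie in $(0,2)$. Put
$$K_n(x)=\tfrac1n+\big(1-\tfrac1n\big)\big[(1-\rho)(p_n(x)+p_n(2-x))+\rho(q_n(x)+q_n(2-x))\big],$$
$$w_n(x)=x-\int_0^x(x-s)K_n(s)\,ds .$$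
The function $K_n>0$ is smooth and symmetric about $x=1$, with $\int_0^2K_n=\frac2n+2(1-\frac1n)=2$, and by symmetry $\int_0^2sK_n\,ds=2$. So $w_n''=-K_n<0$, $w_n(0)=0$, $w_n'(0)=1$, $w_n'(2)=1-2=-1$ and $w_n(2)=2-4+2=0$. By Lemma 1, $w_n$ defines a normalized strictly convex surface $S_n$.

We have $|w_n'|\le1$, and $w_n'=1-\int_0^xK_n\to w_0'$ pointwise off $\{0,x_k,2-x_k,2\}$, where
$$w_0=\rho x\ \text{ on }[0,x_k],\qquad w_0=\rho x_k=\tfrac12\rho^2L^2\ \text{ on }[x_k,2-x_k],\qquad w_0(2-x)=w_0(x).$$
Indeed the tip takes $1-\rho$ from the slope $1$, and the edge takes the remaining $\rho$. By dominated convergence,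
$$\sup|w_n-w_0|\le\int_0^2|w_n'-w_0'|\,dx\to0.$$

**Step 3: the limit orbit.** We check that the limit orbit is well defined and crosses the edge where planned. Let $\gamma_0=\sqrt{2w_0}$ and $Y_0(x)=\frac{x-e}{m\gamma_0(x)}$ on $(0,2-x_k)$. On $(0,x_k]$,
$$Y_0=\frac{x-e}{m\sqrt{2\rho x}}=\frac1{m\sqrt{2\rho}}\Big(\sqrt x-\frac e{\sqrt x}\Big)$$
is increasing with limit $-\infty$ at $0$. Since $x_k-e=\rho L^2\kappa$ and $\gamma_0(x_k)=\rho L$,
$$Y_0(x_k)=\frac{\rho L^2\kappa}{m\rho L}=\frac{L\kappa}m=\frac1{\sqrt2}.$$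
On $[x_k,2-x_k)$, $Y_0=\frac{x-e}{m\rho L}$ is increasing. It equals $1$ at
$$x=e+m\rho L=\rho L^2\big(\tfrac12-\kappa+\sqrt2\kappa\big)\le\tfrac12+\tfrac{\sqrt2-1}3\le\tfrac23<2-x_k .$$
So for every $y\in[-1,1]$ there is a unique $x_0(y)\in(0,2-x_k)$ with $Y_0(x_0(y))=y$, and it lies in the cone part $x<x_k$ if and only if $y<\frac1{\sqrt2}$. Let $\mathcal A^0(m)$ be the right side of (5) with $w_0$ in place of $w$ and $x(\varphi)=x_0(\sin\varphi)$. The integrand is undefined only where $\sin\varphi=\frac1{\sqrt2}$.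

**Step 4: $\mathcal A^0(m)<0$.** This is the computation promised in Section 7. Write $y=\sin\varphi$ and $D_0=\gamma_0-mw_0'y$ at $x_0(y)$. The integrand depends only on $\sin\varphi$ and $\cos^2\varphi$, so by the symmetry $\varphi\mapsto\pi-\varphi$ we may write $\int_0^{2\pi}=2\int_{-\pi/2}^{\pi/2}$.

*Cone part, $-\frac\pi2<\varphi<\frac\pi4$.* By (8) with $\frac{2e}\rho=L^2(1-2\kappa)>0$, we have $D_0=\rho q$ with $q=\sqrt{m^2y^2+L^2(1-2\kappa)}$, and $\gamma_0/D_0=1+my/q\in[0,2]$, since $q>m|y|$.

*Cylinder part, $\frac\pi4<\varphi<\frac\pi2$.* Here $w_0'=0$, $D_0=\gamma_0=\rho L$ and $\gamma_0/D_0=1$.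

Using $\gamma_0/D_0\le2$ in the good term,
$$\mathcal A^0(m)\le2\pi+2\cdot2m^2\int_{-\pi/2}^{\pi/2}\cos^2\varphi\,d\varphi+\frac{2Im}\rho\Big[\int_{-\pi/2}^{\pi/4}\frac yq\,d\varphi+\int_{\pi/4}^{\pi/2}\frac yL\,d\varphi\Big].$$
The first two terms add up to $2\pi(1+m^2)$. Since $y/q$ is odd in $\varphi$, $\int_{-\pi/2}^{\pi/4}\frac yq\,d\varphi=-\int_{\pi/4}^{\pi/2}\frac yq\,d\varphi$, so the bracket equals
$$-\int_{\pi/4}^{\pi/2}y\Big(\frac1q-\frac1L\Big)d\varphi .$$
As $m^2=2\kappa^2L^2$, for $|y|\le1$
$$q^2\le m^2+L^2(1-2\kappa)=L^2r^2,\qquad r^2=1-2\kappa(1-\kappa)\in(0,1).$$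
So $\frac1q-\frac1L\ge\frac1L(\frac1r-1)$, and $(1-z)^{-1/2}\ge1+\frac z2$ on $[0,1)$ with $z=2\kappa(1-\kappa)$ gives $\frac1r-1\ge\kappa(1-\kappa)$. With $\int_{\pi/4}^{\pi/2}\sin\varphi\,d\varphi=\frac1{\sqrt2}$ and $\frac m{\sqrt2L}=\kappa$,
$$\mathcal A^0(m)\le2\pi(1+m^2)-\frac{2I\kappa}\rho\Big(\frac1r-1\Big)\le2\pi(1+m^2)-\frac{2I}\rho\,\kappa^2(1-\kappa).$$
Finally $I\ge\frac12$, $1-\kappa\ge\frac23$, $\kappa^2=\frac c{9c_1}\ge\frac{c_0}{9c_1}$ and $m^2\le2c_1$, so by (9)
$$\mathcal A^0(m)\le2\pi(1+2c_1)-\frac2{3\rho}\cdot\frac{c_0}{9c_1}<0 .$$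

**Step 5: passing from $S_n$ to the limit.** Let $\mathcal A^n(m)$ be (5) for $S_n$, with $m$ and $I=I(m)$ from (10). We claim: *if $m_n\to m$ in $[\sqrt{2c_0},\sqrt{2c_1}]$, possibly along a subsequence of the indices $n$, then $\mathcal A^n(m_n)\to\mathcal A^0(m)$.*

The corresponding $e_n,I_n$ converge to $e,I$. The functions $Y_n=\frac{x-e_n}{m_n\sqrt{2w_n}}$ are increasing bijections $(0,2)\to\mathbb R$ by Lemma 3, and they converge pointwise to $Y_0$ on $(0,2-x_k)$. Let $y\in[-1,1]$, $x_0=x_0(y)$, and let $\delta>0$ be small. Then $Y_0(x_0-\delta)<y<Y_0(x_0+\delta)$, so the same holds for $Y_n$ with $n$ large, and $x_n(y):=Y_n^{-1}(y)\in(x_0-\delta,x_0+\delta)$. Hence $x_n(y)\to x_0(y)$.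

Let $y\ne\frac1{\sqrt2}$, so that $x_0\ne x_k$. Choose $\delta$ so small that $[x_0-\delta,x_0+\delta]$ lies in $(0,x_k)$ or in $(x_k,2-x_k)$. Since $w_n'$ is decreasing,
$$w_n'(x_0+\delta)\le w_n'(x_n)\le w_n'(x_0-\delta)$$
for large $n$, and both bounds tend to $w_0'(x_0)$, because $w_0'$ is constant on the interval. Also $w_n(x_n)\to w_0(x_0)$ by uniform convergence. So for all $\varphi$ with $\sin\varphi\ne\frac1{\sqrt2}$ the numerators and the denominators in (5) converge.

By (7) the denominators are at least $\sqrt{2w_n(e_n)}\to\sqrt{2w_0(e)}=\sqrt{2\rho e}>0$, since $0<e<x_k$. So the limit denominators are positive, and for large $n$ the denominators are bounded below by a common positive constant. The numerators are bounded by $\sqrt2\,m_n^2+m_n$, because $w_n\le1$. Dominated convergence proves the claim.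

**Step 6: one $n$ for all energies.** For all large $n$ we have $\mathcal A^n(m)<0$ for every $m\in[\sqrt{2c_0},\sqrt{2c_1}]$. Otherwise there would be infinitely many $n$ with some $m_n$ in this interval satisfying $\mathcal A^n(m_n)\ge0$. Passing to a subsequence with $m_n\to m$, Step 5 would give $\mathcal A^0(m)\ge0$, against Step 4. Fix such an $n$. By Lemma 4, on the strictly convex surface $S_n$ no $\Sigma_c$ with $c\in[c_0,c_1]$ is of contact type. This proves Theorem 1, so the answer to the question of Section 1 is no. $\blacksquare$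

## 9. Positive averages suffice: proof of Theorem 2

"Only if" is Lemma 4. Assume $\mathcal A_c(I)>0$ for all $|I|<1$. We must produce $\tau$. The plan is to show that the averages of $f$ are positive on all reduced orbits, also those with $|I|\ge1$, and then to replace $f$ by its average by adding a suitable $dF$.

**Step 1: the reduced dynamics.** This step shows that the reduced flow consists of two fixed points and a family of circles. Rotations act freely on $\Sigma_c$ (on a pole fiber they rotate $v$). Let $Q=\Sigma_c/S^1$, a closed connected surface, with the induced $\bar I,\bar f,\bar X$. By (6) and $\ker\omega=\mathbb RX$, the critical points of $\bar I$ are exactly the points where $X\parallel\partial_\theta$, and these are also exactly the zeros of $\bar X$. This never happens on the pole fibers, where $X$ projects to $v\ne0$ and $\partial_\theta\neq0$ projects to $0$. Elsewhere, by (3), it means $\cos\varphi=0$ and $\gamma=m\dot\gamma\sin\varphi$, that is, $\dot\gamma/\gamma=\pm\frac1m$ with $\sin\varphi=\pm1$ (same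 sign). As
$$\frac d{dt}\frac{\dot\gamma}\gamma=-K-\Big(\frac{\dot\gamma}\gamma\Big)^2<0,$$
$\dot\gamma/\gamma$ decreases strictly from $+\infty$ to $-\infty$. So each sign occurs exactly once and $\bar I$ has exactly two critical points, which must be its maximum and its minimum. Their values satisfy $I_{\max}>1$ and $I_{\min}<-1$, because the values $\pm1$ are attained at noncritical points, those given by the pole fibers.

Let $Q^\circ$ be $Q$ without these two points. It is connected, and $\bar I:Q^\circ\to(I_{\min},I_{\max})$ is a proper submersion. By Ehresmann's theorem it is a fiber bundle over an interval, hence trivial. Since $Q^\circ$ is connected, the fibers are connected compact 1-manifolds, that is, circles. On each of them $\bar X$ is tangent and nowhere zero, so each is a single periodic orbit. In a trivialization $(I_{\min},I_{\max})\times S^1$ with coordinate $\eta$ on $S^1$ we have $\bar X=h\,\partial_\eta$ with $h$ smooth and nowhere zero, so the minimal period $T(I)=\int_{S^1}d\eta/|h|$ and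
$$\mathcal A(I)=\int_0^{T(I)}\bar f\,d\tau=\int_{S^1}\bar f\,\frac{d\eta}{|h|}$$
are smooth in $I$. By Lemma 3, $\mathcal A(I)=\mathcal A_c(I)$ for $|I|<1$.

**Step 2: positivity at the critical points.** There $m\sin\varphi/\gamma=1/\dot\gamma$ and $m^2=\gamma^2/\dot\gamma^2$. By (4),
$$\bar f=m^2+1-\frac{\Gamma+\dot\gamma}{\dot\gamma}=\frac{\gamma^2-\Gamma\dot\gamma}{\dot\gamma^2}=\frac{2w-(x-1)w'}{\dot\gamma^2}=\frac{h_1(x)}{\dot\gamma^2}>0$$
by Lemma 2 with $e=1$.

**Step 3: positivity for $|I|>1$.** Let $1<I<I_{\max}$. The level avoids the pole fibers, and $m\gamma\sin\varphi=I+\Gamma\ge I-1>0$. So $\varphi$ stays in $(0,\pi)$ and its total change over a period is $0$, while $\dot\theta=m\sin\varphi/\gamma>0$. Hence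
$$\mathcal A(I)=\int(\dot t^2+I\dot\theta+\dot\varphi)\,d\tau=\int(\dot t^2+I\dot\theta)\,d\tau>0 .$$
For $I_{\min}<I<-1$ we have $m\gamma\sin\varphi=I+\Gamma<0$, so $\dot\theta<0$ and $I\dot\theta>0$, and the same argument applies.

**Step 4: positivity for $I=\pm1$.** Continuity alone gives only $\mathcal A(\pm1)\ge0$, so we need a bound that survives the limit. Take $I=1$. The orbit $\{\bar I=1\}$ is a circle in $Q$ containing the point given by the fiber over $t=0$; that fiber is a single rotation orbit, so it is one point of $Q$. The other pole point has $I=-1$. So $0<t<\ell_\gamma$ on the rest of the orbit, and $t\to0$ at both ends of this arc. Hence $t$ is not constant on the arc, and $\dot t=m\cos\varphi\ne0$ at some point with $t>0$. Choose a smooth cutoff $0\le\zeta(t)\le1$ that vanishes near both poles and is positive at that point. Then $\zeta m^2\cos^2\varphi$ is continuous on $Q$. For $I>1$ Step 3 gives $\mathcal A(I)\ge\int\zeta m^2\cos^2\varphi\,d\tau$ over the level, and letting $I\downarrow1$,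
$$\mathcal A(1)\ge\int_{\{\bar I=1\}}\zeta m^2\cos^2\varphi\,d\tau>0 .$$
The case $I=-1$ is the same with $I\uparrow-1$ and the other pole.

Together with the assumption, $\mathcal A(I)>0$ on $(I_{\min},I_{\max})$, and $\bar f>0$ at the two critical points.

**Step 5: construction of $\tau$.** We solve for a function whose derivative along the flow is $\bar f$ minus its average. On $Q^\circ$ let $\Phi_s$ be the flow of $\bar X$, and put
$$a=\frac{\mathcal A(I)}{T(I)}>0,\qquad F_0(p)=\frac1T\int_0^Ts\,\bar f(\Phi_sp)\,ds,\qquad T=T(\bar I(p)).$$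
Both are smooth. Since $T$ is constant along the flow, integration by parts gives
$$\bar XF_0(p)=\frac1T\int_0^Ts\,\frac d{ds}\bar f(\Phi_sp)\,ds=\bar f(\Phi_Tp)-\frac1T\int_0^T\bar f(\Phi_sp)\,ds=\bar f(p)-a .$$
The function $F_0$ need not extend over the two critical points, so we cut it off. As the maximum and the minimum point are unique and $Q$ is compact, the sets $\{\bar I\ge I_{\max}-\delta\}$ and $\{\bar I\le I_{\min}+\delta\}$ shrink to these points as $\delta\to0$, and $\bar f>0$ on both for small $\delta$. Let $\chi=\chi(\bar I)\in[0,1]$ be smooth, equal to $0$ near $I_{\min}$ and $I_{\max}$, and equal to $1$ outside these two sets. Let $F$ be the pull-back to $\Sigma_c$ of $-\chi F_0$, extended by $0$, and let $\tau=\lambda+dF$. Then $d\tau=\omega$, and since $\bar X\chi=0$,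
$$\tau(X)=\bar f-\chi(\bar f-a)=(1-\chi)\bar f+\chi a .$$
Where $\chi=1$ this is $a>0$. Where $0<\chi<1$ both $\bar f$ and $a$ are positive. Where $\chi=0$ it is $\bar f>0$. So $\tau(X)>0$ on all of $\Sigma_c$, and $\Sigma_c$ is of contact type. $\blacksquare$
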